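# Vectors that work together with $(0,1,\dots,1)$: parity, short cycles and the number 7

## 1. Symmetric vectors and a handshake on an odd set

Let $n\in\mathbb N$ and let $e_0,\dots,e_{n-1}$ be the standard basis of $\mathbb F_2^n$, with indices taken modulo $n$. The cyclic shift is $\sigma\left(\sum_i x_ie_i\right)=\sum_i x_ie_{i+1}$, and $u\cdot w=\sum_i u_iw_i$ is the dot product over $\mathbb F_2$.

**Definition.** Vectors $v^{(1)},\dots,v^{(m)}\in\mathbb F_2^n$ *work together* if for every $x\in\mathbb F_2^n$ there is a $k\in\{0,\dots,n-1\}$ with $v^{(1)}\cdot\sigma^kx=\dots=v^{(m)}\cdot\sigma^kx=0$.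

So every $x$ can be rotated until it is orthogonal to all the $v^{(i)}$ at once. For example, let $n=3$ and $v=(0,1,0)$. For $x=(1,1,1)$ every rotation of $x$ is $x$, and $v\cdot x=1$; so $v$ works together with nothing. The same $x$ excludes every vector of odd weight, for every $n$.

Our fixed partner is $\mathbf e=(0,1,1,\dots,1)$. A vector $v$ is *symmetric* if $v_i=v_j$ whenever $i\equiv-j\pmod n$. The easy case, which we prove first, is this: *if $n$ is odd, $v$ is symmetric and $v_0=0$, then $v$ and $\mathbf e$ work together.*

**Translation to sets.** The purpose is to get rid of the vectors. Let $n$ be odd, $G=\mathbb Z_n$, $V=\{i:v_i=1\}$, $S=\{i:x_i=1\}$, and put $s=-k$. Then $v\cdot\sigma^kx=\sum_i x_iv_{i+k}$ counts the $i\in S$ with $i+k\in V$, so modulo 2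
$$v\cdot\sigma^kx\equiv|S\cap(s+V)|,\qquad \mathbf e\cdot\sigma^kx\equiv|S|+[s\in S],\tag{1.1}$$
where $[\,\cdot\,]$ is $1$ for a true statement and $0$ for a false one; the second formula is the first one for the set $G\setminus\{0\}$. Consider the property

> **(P)** for every $S\subseteq G$ with $|S|$ odd there is $s\in S$ with $|S\cap(s+V)|$ even.

**Lemma 1.1.** For $n$ odd, $v$ and $\mathbf e$ work together if and only if $V$ satisfies (P).

*Proof.* By (1.1) the pair works together iff for each $S$ some $s$ has $|S\cap(s+V)|$ even and $|S|+[s\in S]$ even. For $|S|$ odd the second condition says $s\in S$, so the requirement is exactly (P) for $S$. It remains to see that (P) implies the requirement for $|S|$ even, where it asks for $s\notin S$. Applying (P) to $S=G$ gives that $|V|$ is even. Now $T=G\setminus S$ has odd size, so (P) gives $s\in T$ with $|T\cap(s+V)|$ even, and $|S\cap(s+V)|=|V|-|T\cap(s+V)|$ is even. $\square$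

Draw a digraph on $G$ with an arc $x\to y$ whenever $y-x\in V$. Then $|S\cap(s+V)|$ is the outdegree of $s$ inside $S$.

**Definition.** A set $S\subseteq G$ is *bad* (for $V$) if $|S|$ is odd and every $s\in S$ has odd outdegree inside $S$.

So (P) says that there is no bad set. For example, for $V=\{1,2\}\subset\mathbb Z_5$ the set $\{0,1,3\}$ is bad: its arcs are exactly $0\to1$ (difference 1), $1\to3$ and $3\to0$ (difference 2), since the reverse differences are $4,3,3$. A one-element set is bad exactly when $0\in V$, so (P) implies
$$0\notin V.\tag{1.2}$$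
From $S=G$ we also record that (P) implies
$$|V|\text{ is even}.\tag{1.3}$$

**Proposition 1.2.** If $n$ is odd, $V=-V$ and $0\notin V$, then $V$ satisfies (P).

*Proof.* Every arc comes with its reverse and there are no loops, so we have a simple graph, and outdegree inside $S$ is degree in the induced graph on $S$. The sum of the degrees is twice the number of edges. An odd number of odd degrees would have an odd sum. So some vertex of $S$ has even degree. $\square$

What changes if $V\ne-V$? Some arcs are then one-way, the outdegrees sum to the number of arcs, and that number can be odd. The handshake is gone, but this alone produces no bad set. James Aaronson, Carla Groenland and Tom Johnston, in "Cyclically covering subspaces in $\mathbb F_2^n$", arXiv:1903.10613 (2019), conjecture that if $n$ is odd and not divisible by 7, and $v$ and $\mathbf e$ work together, then $v$ is symmetric. We prove it, in the following form.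

**Theorem 1.** Let $n$ be odd, $7\nmid n$, $v\in\mathbb F_2^n$. Then $v$ and $\mathbf e$ work together if and only if $v$ is symmetric and $v_0=0$. In particular the conjecture holds.

Lemma 1.1 and Proposition 1.2 give the "if" part, and (1.2) gives $v_0=0$. What remains: for $7\nmid n$, a set $V\neq-V$ always has a bad set.

## 2. Tournaments, and $n=3,5,7$ by hand

For $V\subseteq G=\mathbb Z_n$ with $0\notin V$, split the nonzero elements according to how $x$ and $-x$ sit relative to $V$:
$$D=\{x\in V:-x\notin V\},\quad U=V\cap-V,\quad N=\{x\ne0:x\notin V,\ -x\notin V\},\quad Y=D\cup-D.$$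
Then $G=\{0\}\sqcup U\sqcup N\sqcup D\sqcup-D$. Between two points whose difference is in $Y$ there is one arc, in $U$ there are two, in $N$ there is none. The set $V$ is symmetric iff $D=\emptyset$.

**Bad triangles.** Suppose $a,b,c\in D$ and $a+b+c=0$. The points $0,a,a+b=-c$ are distinct, because $a,b,c\neq0$. The arcs $0\to a\to a+b\to0$ are present, their reverses are not, so all outdegrees are 1 and the triangle is bad. Hence
$$\text{if (P) holds, no } a,b,c\in D \text{ satisfy } a+b+c=0.\tag{2.1}$$

**Proposition 2.1 (tournaments).** If $n\ge3$ is odd and $U=N=\emptyset$, then (P) fails.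

*Proof.* Now $V=D$ and $Y=G\setminus\{0\}$. Suppose no three elements of $D$ sum to $0$. For $a,b\in D$ we have $a+b\ne0$, as $-a\notin D$, and $-(a+b)\notin D$. So $a+b\in D$: the set $D$ is closed under addition. Then $d\in D$ gives $-d=(n-1)d\in D$, which is false. So some three elements sum to $0$, and (2.1) applies. $\square$

**Complements.** Let $V$ satisfy (P) and $V'=G\setminus(V\cup\{0\})$. For $|S|$ odd and $s\in S$ we have $|S\cap(s+V')|=|S|-1-|S\cap(s+V)|\equiv|S\cap(s+V)|$. So
$$V \text{ satisfies (P)}\implies V'\text{ satisfies (P)}.\tag{2.2}$$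
Passing to $V'$ swaps $U$ with $N$ and $D$ with $-D$.

**Small $n$.** Let $V\neq -V$ satisfy (P). Call a pair $\{x,-x\}$, $x\ne0$, split if exactly one of its elements is in $V$. By (1.3) the number of split pairs is even, and it is not $0$. For $n=3$ there is one pair: impossible. For $n=5$ both pairs are split, which is a tournament: impossible by Proposition 2.1.

For $n=7$ exactly two of the three pairs are split. By (2.2) we may assume that the third is in $N$, so $V=\{a,b\}$ with $a\ne\pm b$. Multiplication by $a^{-1}$ is an automorphism of $\mathbb Z_7$, so look at $\{1,b\}$ with $b\in\{2,3,4,5\}$. If $b=3$ then $1+3+3=0$; if $b=5$ then $1+1+5=0$; both are excluded by (2.1). The cases $b=2$ and $b=4$ are $\{d,2d\}$ with $d=1$ and $d=4$. These survive: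

**Lemma 2.2.** $V=\{1,2\}\subset\mathbb Z_7$ satisfies (P).

*Proof.* Let $S$ be bad. Each $s\in S$ has exactly one of $s+1,s+2$ in $S$. So $|S|\ge2$, and cyclically consecutive elements of $S$ have gap 1 or 2. Two consecutive gaps equal to 1 would put both $s+1$ and $s+2$ in $S$; so every gap 1 is followed by a gap 2. With $p$ gaps 1 and $q$ gaps 2 we have $p+2q=7$ and $p\le q$; so $p$ is odd and $3p\le7$, which gives $p=1$, $q=3$. Then $|S|=4$ is even, a contradiction. $\square$

**Theorem 2.** If $n$ is odd and $7\mid n$, there is a non-symmetric $v$ that works together with $\mathbf e$. For $n=7$ the non-symmetric such $v$ are exactly the indicators of $\{d,2d\}$ and of $\mathbb Z_7\setminus\{0,d,2d\}$, $d\ne0$ (12 vectors).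

*Proof.* Let $n=7m$, $H=m\mathbb Z_n\cong\mathbb Z_7$, $V=\{m,2m\}$. This is not symmetric, since $-m=6m$. An odd set $S$ meets some coset of $H$ in an odd set; translate that coset to $H$ and apply Lemma 2.2 there. As $s+V$ stays in the coset of $s$, this gives (P) for $V$. For $n=7$ we have just shown that a non-symmetric $V$ with (P) is, up to the complement (2.2), some $\{d,2d\}$. Conversely, $\{d,2d\}$ is the image of $\{1,2\}$ under an automorphism, so it and its complement in $\mathbb Z_7\setminus\{0\}$ satisfy (P). They are not symmetric because $2d\ne-d$. If $\{d,2d\}=\{d',2d'\}$ with $d\neq d'$, then $d'=2d$ and $4d=d$, so $3d=0$, which is false. So there are six sets with 2 elements and six with 4 elements, 12 in all. $\square$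

This shows what is lost after the tournament case. A sum $a+b$ may land in $U\cup N$; then $D$ is not closed under addition and there may be no zero-sum triple at all: for $\{1,2\}\subset\mathbb Z_7$, three elements have an integer sum between 3 and 6. The set $D=\{1,2\}\subset\mathbb Z_7$ will be our running example. It satisfies (P), so nothing we prove from (P) may contradict it until $7\nmid n$ enters.

## 3. Subgroups, quotients and a smallest counterexample

**Step 1: more ways to inherit (P).** The purpose is to be able to argue with a smallest $n$. Let $V\subseteq G=\mathbb Z_n$ satisfy (P), and let $H$ be a subgroup.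

* $V\cap H$ satisfies (P) in $H$: for $s\in S\subseteq H$ we have $S\cap(s+V)=S\cap(s+(V\cap H))$.
* $\bar V=\{c\in G/H:|V\cap c|\text{ odd}\}$ satisfies (P) in $G/H$. Let $T\subseteq G/H$ be odd and let $S$ be its preimage, of odd size $|T||H|$. Take $s\in S$ as in (P), in the coset $\bar s$. Then $|S\cap(s+V)|=\sum_{c\in T}|V\cap(c-\bar s)|\equiv|T\cap(\bar s+\bar V)|$.
* $-V$ satisfies (P): apply (P) for $V$ to $-S$.

**Step 2: the smallest counterexample.** Suppose Theorem 1 fails. Let $n$ be minimal such that $n$ is odd, $7\nmid n$, and some $V\ne-V$ in $G=\mathbb Z_n$ satisfies (P). Fix such a $V$; then $D\neq\emptyset$ and $n>1$. The divisors of $n$ are odd and prime to 7, so minimality applies to proper subgroups and proper quotients.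

$$\text{Every } d\in D\text{ generates }G.\tag{3.1}$$
Indeed $V\cap\langle d\rangle$ satisfies (P) and contains $d$ but not $-d$; by minimality $\langle d\rangle=G$.

$$Y\text{ contains no coset of a subgroup }H\ne0.\tag{3.2}$$
By minimality $\bar V$ is symmetric, that is, $|V\cap c|\equiv|V\cap-c|\pmod2$ for each coset $c$. As $U=-U$, also $|D\cap c|\equiv|D\cap-c|=|{-D}\cap c|$. So $|Y\cap c|=|D\cap c|+|{-D}\cap c|$ is even, while $|c|=|H|$ is odd.

$$\text{If }\emptyset\ne X\subseteq Y\text{ and }X+h=X,\text{ then }h=0.\tag{3.3}$$
Otherwise $X$ contains a coset of $\langle h\rangle\neq 0$.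

$$\text{If }u\in U,\ d\in D,\text{ then }u+d\notin N\text{ and }u-d\notin N.\tag{3.4}$$
Suppose $u+d\in N$. The points $0,u,-d$ are distinct, and their arcs are exactly $0\to u$, $u\to0$, $-d\to0$, since $\pm(u+d)\in N$ gives no arc between $u$ and $-d$. All outdegrees are 1, so the set is bad. If $u-d\in N$, then $(-u)+d\in N$ with $-u\in U$, which was just excluded.

## 4. Two-way pairs and empty pairs exclude each other

This section shows that $U=\emptyset$ or $N=\emptyset$. Recall that the *Cayley graph* $\Gamma$ of $G$ with connection set $Y=-Y\not\ni0$ joins $x$ and $y$ when $y-x\in Y$; all translations and the map $x\mapsto-x$ are automorphisms. Write $\Gamma(x)=x+Y$ and $\Gamma[x]=\Gamma(x)\cup\{x\}$. By (3.1), $\Gamma$ is connected.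

**Proposition 4.1.** $U=\emptyset$ or $N=\emptyset$.

*Proof.* Suppose both are nonempty.

**Step 1: components around $0$.** The graph $\Gamma-\Gamma[0]$ has vertex set $U\cup N$, and (3.4) says that no edge joins $U$ to $N$. So it has components $K_1,\dots,K_t$ with $t\ge2$; let $K=K_1$ have minimal size. For a nonempty union $X$ of some of the $K_i$, let $\partial X$ be the set of vertices outside $X$ adjacent to $X$. It is nonempty, since $\Gamma$ is connected and $0\notin X$. Distinct components are not adjacent, and $0$ is adjacent only to $Y$; so $\partial X\subseteq Y$. A translation stabilizing $X$ stabilizes $\partial X$, so by (3.3)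
$$\text{every nonempty union of the }K_i\text{ has trivial translation stabilizer.}\tag{4.1}$$

**Step 2: move the center from $0$ to $y\in K$ and compare.** Fix $y\in K$; so $y\ne0$, $y\notin Y$, and $\Gamma[y]\subseteq K\cup\partial K\subseteq K\cup Y$. The point $0$ is not in $\Gamma[y]$; let $Q_y$ be the component of $\Gamma-\Gamma[y]$ containing $0$. It contains $Y\setminus\Gamma(y)$. For $i\ge2$ the set $K_i$ is connected and disjoint from $\Gamma[y]$. If $\partial K_i\not\subseteq\Gamma(y)$, then $K_i$ is adjacent to a point of $Y\setminus\Gamma(y)$, so $K_i\subseteq Q_y$; if $\partial K_i\subseteq\Gamma(y)$, then $K_i$ is itself a component of $\Gamma-\Gamma[y]$. Any other component lies in $K\setminus\Gamma[y]$, so it has fewer than $|K|$ vertices. But the components of $\Gamma-\Gamma[y]$ are $y+K_1,\dots,y+K_t$, all of size at least $|K|$. So there is no other component. As there are exactly $t$ components, all of $K_2,\dots,K_t$ must be components, and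
$$\{y+K_1,\dots,y+K_t\}=\{Q_y,K_2,\dots,K_t\}.\tag{4.2}$$
If $y+K_i=Q_y\ni0$, then $-y\in K_i$. Since $-K$ is a component of $\Gamma-\Gamma[0]$ containing $-y$, we get $K_i=-K$. If $-K=K$, then (4.2) says that translation by $y\neq 0$ stabilizes $K_2\cup\dots\cup K_t$, against (4.1). So $K\ne-K$, and translation by $y$ maps $\{K_1,\dots,K_t\}\setminus\{-K\}$ bijectively onto $\{K_2,\dots,K_t\}$. In particular $y+K\in\{K_2,\dots,K_t\}$.

**Step 3: $K$ is a translate of $-K$.** The sequence $K,K+y,K+2y,\dots$ reaches $-K$. If not, all terms after the first are in $\{K_2,\dots,K_t\}$; two terms coincide, and translating back gives $K=K+my$ with $m\ge1$, while $K+my\in\{K_2,\dots,K_t\}$; impossible. So $K+r(y)y=-K$ with some $r(y)\ge1$. By (4.1) the element $\rho=r(y)y$ does not depend on $y\in K$. As $n$ is odd, there is $c$ with $2c=-\rho$. Put $K_0=K-c$. Then $-K_0=-K+c=K+\rho+c=K_0+\rho+2c=K_0$.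

**Step 4: contradiction.** Let $|K|\ge2$ and take $0\ne k\in K_0$. Then $y=c+k$ and $y'=c-k$ lie in $K$. The sets $y+K=2c+k+K_0$ and $y'+K=2c-k+K_0$ both contain $2c$, because $\mp k\in K_0$. Both are among the disjoint sets $K_2,\dots,K_t$, so they are equal, and $y-y'=2k\ne0$ stabilizes $K$, against (4.1). Finally, if $K=\{y\}$, then $y+Y=\Gamma(y)\subseteq\partial K\subseteq Y$, so $y+Y=Y$ with $y\ne0$, against (3.3). $\square$

If $N=\emptyset$, replace $V$ by $V'$ as in (2.2). This is again a non-symmetric set with (P) for the same $n$, and it has $U=\emptyset$. **From now on** $U=\emptyset$, so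
$$V=D,\qquad D\cap-D=\emptyset,$$
and (2.1), (3.1), (3.2), (3.3) hold, since they hold for every non-symmetric $V\subseteq \mathbb Z_n$ with (P). Every arc is now one-way.

## 5. Shortest zero-sum families, and why even length stops the first attempt

A zero-sum triple in $D$ gives a bad triangle. If there is none, the sensible next attempt is a longer directed cycle.

**Definition.** A *zero-sum family* is a nonempty finite indexed family of elements of $D$ with sum $0$. Let $g$ be the minimal size of one, and $\mathcal M$ the set of zero-sum families of size $g$. Members of a family are called *entries*; "distinct entries" means distinct indices, and the values may coincide.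

We have $g\le n$ (take $n$ copies of some $d\in D$), and $g\ge4$ because $0\notin D$, $D\cap-D=\emptyset$ and (2.1). In the running example $D=\{1,2\}\subset\mathbb Z_7$ we get $g=4$; four elements have integer sum between 4 and 8, so $\mathcal M$ consists of the orderings of $(1,2,2,2)$.

Let $M\in\mathcal M$. The first consequence of minimality is:
$$\begin{aligned}&\text{a subfamily of size }r,\ 2\le r\le g-1,\text{ has sum}\notin D;\\ &\text{if }2\le r\le g-2,\text{ its sum is}\notin D\cup-D\cup\{0\}.\end{aligned}\tag{5.1}$$
If the sum were in $D$, replacing the subfamily by its sum would give a zero-sum family of size $g-r+1<g$. For $r\le g-2$, a sum in $-D$ means that the complementary subfamily, of size $g-r\in[2,g-2]$, has its sum in $D$; and sum $0$ contradicts minimality. In particular, two distinct entries of $M$ never have sum in $Y\cup\{0\}$.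

**The cycle of an ordering.** Given an ordering $(d_1,\dots,d_g)$ of $M$, let $c_i=d_1+\dots+d_i$ with indices mod $g$, so $c_0=c_g=0$, and $C=\{c_i\}$. By minimality the $c_i$ are distinct. A difference $c_j-c_i$ is the sum of $r\equiv j-i$ cyclically consecutive entries, $1\le r\le g-1$; for $r=1$ it is in $D$ and for $r\ge2$ it is not, by (5.1). So the only arcs inside $C$ are $c_i\to c_{i+1}$, and all outdegrees in $C$ are 1. If $g$ were odd, $C$ would be bad. Hence
$$g\text{ is even.}\tag{5.2}$$

Here the first attempt stops: a chordless cycle of even length has even size and is never bad. It cannot be repaired without an arithmetic input, because in the running example $g=4$, the cycles are there, and no bad set exists. What one can do is add one vertex: $C\cup\{w\}$ has odd size, so (P) says something about how each $w$ is attached to $C$.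

## 6. One extra vertex on an even cycle

**Step 1: how $w$ can be attached.** For $w\in G$ and an ordering of $M$ put
$$O=\{i:c_i-w\in D\}\ (\text{arcs }w\to c_i),\qquad I=\{i:w-c_i\in D\}\ (\text{arcs }c_i\to w).$$
If $w\notin C$, then
$$I=\emptyset\implies|O|\text{ even};\qquad O=\emptyset\implies|I|\text{ even}.\tag{6.1}$$
If $I=\emptyset$ and $|O|$ is odd, then in $C\cup\{w\}$, of odd size $g+1$, each $c_i$ has outdegree 1 and $w$ has outdegree $|O|$: a bad set. If $O=\emptyset$ and $|I|$ is odd, then all indegrees in $C\cup\{w\}$ are odd; the outdegree of $-s$ in $-S$ is the indegree of $s$ in $S$, so $-(C\cup\{w\})$ is bad.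

Next, for every $w$,
$$i\in I,\ j\in O\implies j-i\in\{1,2\}\pmod g.\tag{6.2}$$
Indeed $w-c_i$, $c_j-w$ and the $r$ steps from $c_j$ forward to $c_i$, where $r\equiv i-j$ and $0\le r\le g-1$, form a zero-sum family of size $r+2$; so $r\ge g-2$.

Suppose $I,O\ne\emptyset$. By (6.2), $I\subseteq\{j-1,j-2\}$ for each $j\in O$, and $O\subseteq\{i+1,i+2\}$ for each $i\in I$. For $j\ne j'$ the sets $\{j-1,j-2\}$ and $\{j'-1,j'-2\}$ share at most one element, as $g\ge4$. So
$$(|I|,|O|)\in\{(1,1),(1,2),(2,1)\},\tag{6.3}$$
with $I=\{i\},O=\{i+1,i+2\}$ in case $(1,2)$, and $O=\{j\},I=\{j-1,j-2\}$ in case $(2,1)$.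

**Step 2: which entries can be enlarged or reduced by $d$.**

**Definition.** For $M\in\mathcal M$ and $d\in D$ let $A_d(M)$ be the set of entries $m$ with $m+d\in D$, and $S_d(M)$ the set of entries $m$ with $m-d\in D$.

In the running example with $M=(1,2,2,2)$: $A_1=\{\text{first entry}\}$, since $1+1=2\in D$ and $2+1=3\notin D$; $S_1$ consists of the three entries $2$; and $A_2=S_2=\emptyset$.

**Lemma 6.1.** If $x\in A_d(M)$ and $y\notin A_d(M)$, then every entry other than $x,y$ lies in $S_d(M)$.

*Proof.* The plan is to take $w=-d$, to see that $w$ has no arc from $C$, and to compare two orderings that differ in one partial sum. Let $m\ne m'$ be entries other than $x,y$ (there are at least two, as $g\ge4$). We show $m\in S_d$. First two observations.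

(a) $h=m+m'-d\notin D$. Otherwise replacing $m,m'$ by $d,h$ gives a member of $\mathcal M$ with entries $d,x$ and $d+x\in D$, against (5.1).

(b) $d\ne m$ as values. Otherwise $m+x\in D$, against (5.1).

Suppose $m\notin S_d$. Take an ordering with $d_{g-1}=m'$, $d_g=m$, and let $w=-d$. If $w=c_i$ with $1\le i\le g-1$, then $d_1,\dots,d_i,d$ is zero-sum, so $i=g-1$ and $d=d_g=m$, against (b); and $w\ne c_0=0$. So $w\notin C$. Since $c_0-w=d\in D$, we have $0\in O$, and (6.2) gives $I\subseteq\{g-1,g-2\}$. But $w-c_{g-1}=m-d\notin D$ by assumption and $w-c_{g-2}=m+m'-d\notin D$ by (a). So $I=\emptyset$, and $|O|$ is even by (6.1). Hence $\#\{1\le i\le g-1:d+c_i\in D\}$ is odd. This holds for every such ordering. Compare two of them, one beginning $x,y$, the other $y,x$, and otherwise equal. Only $c_1$ changes, from $x$ to $y$, so $[d+x\in D]=[d+y\in D]$, a contradiction. $\square$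

**Corollary 6.2.** Let $a=|A_d(M)|$, $0<a<g$. If $a=1$, then $S_d\supseteq M\setminus A_d$. If $2\le a\le g-2$, then $S_d=M$. If $a=g-1$, then $S_d\supseteq A_d$.

*Proof.* For an entry $z$ in the claimed set we can choose $x\in A_d$ and $y\notin A_d$, both different from $z$; apply Lemma 6.1. $\square$

## 7. Families of size $g+1$

The cycles of size $g+1$ have odd size, so they must have chords. This section says where the chords are.

**Definition.** Let $F$ be a zero-sum family of size $g+1$. A *good pair* of $F$ is a pair of distinct indices whose entries have sum in $D$.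

Running example: such a family consists of elements 1, 2 with integer sum 7, so it is $(1,1,1,2,2)$. Its good pairs are the three pairs of 1's, since $1+2$ and $2+2$ are not in $D$: a triangle.

**Lemma 7.1.** The good pairs of $F$ form either a star with at least $g-1$ edges, or a triangle, the latter only if $g=4$. In particular there are at least 3 good pairs.

*Proof.* Two disjoint good pairs would give a zero-sum family of size $g-1$. So good pairs pairwise intersect, and they form a star (possibly with few or no edges) or a triangle.

*No cyclic arrangement of $F$ avoids adjacent good pairs.* Suppose one does. Its $g+1$ partial sums are distinct, since otherwise $F$ splits into two zero-sum families, each of size $\ge g$, while $2g>g+1$. If a sum of $r$ consecutive terms, $2\le r\le g$, is in $D$, we get a zero-sum family of size $g+2-r\ge g$; so $r=2$ and there is an adjacent good pair, which is excluded. So all outdegrees in the set of partial sums are 1. The set has odd size $g+1$ by (5.2), so it is bad, a contradiction.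

*Small configurations can be avoided.* With no good pair, any arrangement works. For a star with $1\le t\le g-2$ edges the center has $g-t\ge2$ non-neighbors; place the center between two of them. For a triangle with $g\ge6$ there are $g+1\ge7$ places on the circle; place the three members pairwise nonadjacently. Each is a forbidden arrangement. $\square$

An index lying in exactly two good pairs cannot belong to a star as in the lemma: it would be the center of a star with two edges, but $2<g-1$. So
$$\begin{aligned}&\text{if an index lies in exactly two good pairs of }F,\\ &\text{then }g=4\text{ and the good pairs form a triangle.}\end{aligned}\tag{7.1}$$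

## 8. For $g\ge6$ each $A_d(M)$ is empty or everything

**Proposition 8.1.** If $g\ge6$, then $A_d(M)\in\{\emptyset,M\}$ for all $d\in D$, $M\in\mathcal M$.

*Proof.* Suppose $0<a=|A_d(M)|<g$. For $x\in S_d$ let $F_x$ be $M$ with $x$ replaced by the two entries $d,x-d$. This is a zero-sum family of size $g+1$, and its good pairs at $d$ are $\{d,x-d\}$ and $\{d,i\}$ for $i\in A_d\setminus\{x\}$.

*Case $a=1$.* By Corollary 6.2 take $x\in S_d\setminus A_d$. Then $d$ lies in exactly two good pairs of $F_x$, against (7.1).

*Case $2\le a\le g-2$.* Here $S_d=M$; take $x\in A_d$. Then $d$ is in exactly $a\ge2$ good pairs. The good pairs form a star, as $g\ge6$; so $d$ is the center and the star has $a<g-1$ edges, against Lemma 7.1.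

*Case $a=g-1$.* Let $y\notin A_d$ and $x_1,x_2\in A_d\subseteq S_d$. Replacing $x_1,x_2$ by $x_1+d,x_2-d$ gives $M'\in\mathcal M$. Then $x_2-d\in A_d(M')$ and $y\notin A_d(M')$, so by the previous cases $A_d(M')=M'\setminus\{y\}$, which is contained in $S_d(M')$. So we can repeat with $x_1+d,x_2-d$, and so on. Thus $x_1+kd\in D$ for all $k\ge0$, and $D\supseteq x_1+\langle d\rangle=G$ by (3.1), a contradiction. $\square$

## 9. For $g=4$ each $A_d(M)$ has $0$, $1$ or $4$ elements

The case $a=1$ really occurs for $g=4$, in the running example. We show that nothing else in between occurs. Let $g=4$ in this section.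

**Definition.** A *configuration* is $(d;u,v_1,v_2,v_3)$ with $d\in D$, $(u,v_1,v_2,v_3)\in\mathcal M$ and $A_d=\{u\}$ (the first entry only). Its parameter is the maximal $s\ge1$ with $u+id\in D$ for $0\le i\le s$; it exists, since otherwise $D\supseteq u+\langle d\rangle=G$. Put $b_0=u+sd$ and $b_i=v_i$ for $i=1,2,3$.

Then $b_i+d\notin D$ for all $i$, and $\sum b_i=sd$. Running example: $(1;1,2,2,2)$ has $s=1$ and all $b_i=2$, with $8=1$ in $\mathbb Z_7$. The idea is that the four $b_i$ play symmetric roles, and that for $s\ge2$ we can compute enough of $D$ along the direction $d$ to find a family of size 5 with too few good pairs.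

**Claim 9.1.** $b_i-jd\in D$ for all $i$ and $0\le j\le s$.

For $i=0$ this is the definition of $s$. Let $i\ge1$. We show by induction that $M_j=(b_0-(s-j)d,\ b_i-jd,\ \text{the other two }b\text{'s of index}\ge1)$ is in $\mathcal M$ for $0\le j\le s$; its sum is $0$, and $M_0$ is the given family. Let $j<s$ and suppose this holds up to $j$. The first entry $u+jd$ of $M_j$ is in $A_d$; the two other $b$'s are not. If $j=0$, then $A_d$ is a singleton and $b_i\in S_d$ by Corollary 6.2. If $j\ge1$, then $b_i-jd\in A_d$ by induction, so $|A_d|=2$ and $S_d=M_j$. Either way $b_i-(j+1)d\in D$, and $M_{j+1}\in\mathcal M$.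

**Claim 9.2.** For $i\ne k$ and $0\le l\le s$: $b_i+b_k-ld\notin D$.

Otherwise let $\{m,m'\}$ be the other two indices and choose integers $j_m,j_{m'}\ge0$ with $j_m+j_{m'}=s-l$. By Claim 9.1 the elements $b_i+b_k-ld$, $b_m-j_md$, $b_{m'}-j_{m'}d$ are in $D$; they sum to $0$, against (2.1).

**Claim 9.3.** For $i\ne k$: $b_i+b_k-(s+1)d\in D$.

With $\{m,m'\}$ the other indices, $(b_i-sd,b_k,b_m,b_{m'})\in\mathcal M$ by Claim 9.1, and $b_k-d\in D$. In the zero-sum family $(d,b_k-d,b_i-sd,b_m,b_{m'})$ the good pairs at $d$ are exactly $\{d,b_k-d\}$ and $\{d,b_i-sd\}$, the latter because $b_i-(s-1)d\in D$; and $b_m+d,b_{m'}+d\notin D$. By (7.1) the good pairs form a triangle, so $\{b_k-d,b_i-sd\}$ is good.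

**Claim 9.4.** If $s\ge2$, then $2d\in D$.

Put $h=b_1+b_3-(s+1)d\in D$, $x=b_0-d\in D$ and $F=(x,h,d,d,b_2)$. The sum is $sd-d-(s+1)d+2d=0$. Both pairs $\{x,d\}$ are good, as $x+d=b_0$; the pair $\{x,b_2\}$ is not, by Claim 9.2 with $l=1$. Suppose $2d\notin D$. Then the two $d$'s do not form a good pair, so the good pairs do not form a triangle. They form a star with center $x$ and at least three edges, so $\{x,h\}$ is good, and $M^\circ=(x+h,d,d,b_2)\in\mathcal M$. Now $A_x(M^\circ)$ contains both $d$'s and not $b_2$, so its size is 2 or 3 and Corollary 6.2 puts the $d$'s in $S_x$: $d-x=2d-b_0\in D$. But $b_0-2d\in D$ by Claim 9.1, as $s\ge2$; this contradicts $D\cap-D=\emptyset$.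

**Claim 9.5.** If $s\ge2$, then $id\in D$ for $1\le i\le s+1$.

By Claim 9.4 there is a maximal $\tau\ge2$ with $id\in D$ for $1\le i\le\tau$ (note $(n-1)d=-d\notin D$). Put $h_{01}=b_0+b_1-(s+1)d\in D$ and $M_h=(d,h_{01},b_2,b_3)$, which has sum $d+sd-(s+1)d=0$, so $M_h\in\mathcal M$. Here $A_d(M_h)$ is the first entry only: $2d\in D$; $h_{01}+d=b_0+b_1-sd\notin D$ by Claim 9.2; and $b_2+d,b_3+d\notin D$. So $(d;d,h_{01},b_2,b_3)$ is a configuration, with parameter $s'=\tau-1\ge1$ and with $b_2,b_3$ in the same positions. Claims 9.2 and 9.3 for it give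
$$b_2+b_3-ld\notin D\ (0\le l\le\tau-1),\qquad b_2+b_3-\tau d\in D.$$
For the original configuration they give $b_2+b_3-ld\notin D$ for $0\le l\le s$ and $b_2+b_3-(s+1)d\in D$. In both cases the right end is the least $l\ge0$ with $b_2+b_3-ld\in D$. Hence $\tau=s+1$.

**Claim 9.6.** If $1\le j\le s+1$, then $b_i+jd\notin D$ for every $i$.

Otherwise let $\{i,m,m',k\}=\{0,1,2,3\}$. The elements $b_i+jd$, $b_m+b_{m'}-(s+1)d$, $b_k-(j-1)d$ are in $D$ by Claims 9.3 and 9.1, and their sum is $sd+jd-(s+1)d-(j-1)d=0$, against (2.1).

**Claim 9.7.** $s\ge2$ is impossible.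

Choose integers $j_0,\dots,j_4$ differing by at most one with sum $2s+1=5a+r$, $0\le r\le4$; so $r$ of them equal $a+1$ and the others equal $a$, and $0\le j_i\le s$. Let
$$F=(b_0-j_0d,\ b_1-j_1d,\ b_2-j_2d,\ b_3-j_3d,\ (s+1-j_4)d).$$
By Claims 9.1 and 9.5 all entries lie in $D$, and the sum is $sd+(s+1)d-(2s+1)d=0$. A pair among the first four has sum $b_i+b_k-(j_i+j_k)d$, which is not in $D$ if $j_i+j_k\le s$ (Claim 9.2). A pair with the last entry has sum $b_i+(s+1-j_i-j_4)d$, which is not in $D$ if $j_i+j_4\le s$ (Claim 9.6). So a pair is good only if its two $j$'s have sum at least $s+1$.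

* $r=0$: the maximal sum of two $j$'s is $2a=(4s+2)/5\le s$, as $s\geq 2$.
* $r=1$: then $5\mid s$, so $s\ge5$, and the maximal sum is $2a+1=(4s+5)/5\le s$.
* $r=2$: then $s\equiv3\pmod5$ and the maximal sum is $2a+2=(4s+8)/5$, which is $\le s$ for $s\ge8$. For $s=3$ the $j$'s are $2,2,1,1,1$ and only one pair has sum $\ge4$.
* $r=3$: then $s\equiv1\pmod5$, so $s\ge6$, and the maximal sum is $2a+2=(4s+6)/5\le s$.
* $r=4$: then $s\equiv4\pmod5$ and the maximal sum is $2a+2=(4s+4)/5\le s$.

So $F$ has at most one good pair, against Lemma 7.1. Every configuration has $s=1$.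

**Lemma 9.8.** If $g=4$, then $|A_d(M)|\in\{0,1,4\}$.

*Proof.* Let $|A_d(M)|\in\{2,3\}$, $y\notin A_d$, and let $x_1,x_2\in A_d$ be distinct entries. The plan is to move multiples of $d$ from $x_2$ to $x_1$ until $x_1$ leaves $A_d$. Let $j\ge1$ be maximal with $x_1+id\in D$ for $0\le i\le j$; it exists because $D\ne G$. Let $M_i$ be $M$ with $x_1,x_2$ replaced by $x_1+id,x_2-id$. We show $M_i\in\mathcal M$ for $i\le j$ by induction. For $i<j$ both changed entries of $M_i$ are in $A_d(M_i)$, by $x_1+(i+1)d\in D$ and $x_2-(i-1)d\in D$, and $y$ is not; so $|A_d(M_i)|\in\{2,3\}$, and Corollary 6.2 puts $x_2-id$ in $S_d(M_i)$. Hence $M_{i+1}\in\mathcal M$. In $M_j$ we have $x_1+jd\notin A_d$, $x_2-jd\in A_d$, and the other entries are unchanged; so $|A_d(M_j)|=|A_d(M)|-1$.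

If $|A_d(M)|=3$, this leads to a family with $|A_d|=2$. So assume $|A_d(M)|=2$. Then $M_j$ gives a configuration with $u=x_2-jd$. Here $u+d\in D$, and $u+2d=x_2-(j-2)d\in D$, which for $j=1$ is $x_2+d\in D$. So $s\ge2$, against Claim 9.7. $\square$

## 10. Full and special elements

By Proposition 8.1 and Lemma 9.8 each pair $d\in D$, $M\in\mathcal M$ is of one of three kinds.

**Definition.** If $A_d(M)=M$, then $d$ is *full* for $M$. If $g=4$ and $A_d(M)=\{u\}$ for one entry $u$, then $d$ is *special at $u$* for $M$. Otherwise $A_d(M)=\emptyset$.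

In the running example $1$ is special at the entry $1$ of $(1,2,2,2)$. To see the word "full" in use, forget (P) for a moment and let $D=\{1,\dots,6\}\subset\mathbb Z_{19}$. Three elements have sum at most 18, so $g=4$; the family $(5,5,5,4)$ has sum $19$, and adding $1$ to any entry stays in $D$, so $1$ is full for it. (Theorem 1 says that this $D$ does not satisfy (P); it only illustrates the definitions.)

If $d$ is special at $u$, then $S_d\supseteq M\setminus\{u\}$ by Corollary 6.2. The trichotomy gives a rule that we use constantly:
$$\begin{aligned}&|A_d(M)|\ge2\implies d\text{ is full for }M;\\ &g=4,\ \emptyset\ne A_d(M)\ne M\implies d\text{ is special for }M.\end{aligned}\tag{10.1}$$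

**Splitting an entry by a special element.** Let $g=4$ and let $d$ be special at $u$ for $M=(u,w,w',w'')$, with the other entries in any order. Then $w-d\in D$, and in the zero-sum family $(d,w-d,u,w',w'')$ the good pairs at $d$ are exactly $\{d,w-d\}$ and $\{d,u\}$. By (7.1) the good pairs form the triangle on $d,w-d,u$. Hence
$$u+w-d\in D,\qquad(d,u+w-d,w',w'')\in\mathcal M,\qquad w-d+w'\notin D.\tag{10.2}$$

**All special elements sit at one entry.** Let $d$ be special at $u$ for $M$. Then
$$x-u\in D\text{ for every other entry }x\text{ of }M.\tag{10.3}$$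
Indeed, let $M''=(d,u+w-d,w',w'')\in\mathcal M$. Then $A_u(M'')$ contains the entry $d$, as $d+u\in D$, and not $w'$, as $u+w'\notin D$ by (5.1). So $u$ is special for $M''$ at the entry $d$, and therefore $w'-u,w''-u\in D$. Starting with another one of the three entries in the role of $w$ gives the remaining difference. Consequently, all special elements for $M$ are special at the same entry: for distinct entries $u,u'$ we would have $u'-u\in D$ and $u-u'\in D$, which is impossible.

## 11. An identity in the group ring

Lemma 6.1 came from the single point $w=-d$. We now record the attachment of *all* $w$ at once. Work in $R=\mathbb F_2[t]/(t^n-1)$, where exponents are elements of $\mathbb Z_n$, and let $P^*(t)=P(t^{-1})$. Let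
$$f=\sum_{y\in Y}t^y=f^*.$$
For distinct entries $p,q$ of $M\in\mathcal M$ let $T_{p,q}=\sum t^\alpha$ over all $\alpha\in D$ with $p+\alpha\in D$ and $q-\alpha\in D$.

**Lemma 11.1.** For each ordering $(d_1,\dots,d_g)$ of $M$, with sums over $i$ mod $g$,
$$\sum_i t^{c_i}f=\sum_i t^{c_i}\left(T_{d_i,d_{i+1}}+T^*_{d_{i+1},d_i}\right).$$

*Proof.* Compare coefficients at $w\in G$. On the left the coefficient is $|I|+|O|$. On the right, with $w=c_i+\alpha$ the conditions for $T_{d_i,d_{i+1}}$ are $w-c_i\in D$, $w-c_{i-1}\in D$, $c_{i+1}-w\in D$. With $w=c_i-\alpha$ the conditions for $T^*_{d_{i+1},d_i}$ are $c_i-w\in D$, $c_{i+1}-w\in D$, $w-c_{i-1}\in D$. So the coefficient on the right is, mod 2,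
$$\#\{i:i-1,i\in I,\ i+1\in O\}+\#\{i:i-1\in I,\ i,i+1\in O\}.$$

* If $w=c_k$, then $I=\{k-1\}$, $O=\{k+1\}$ and both sides are $0$.
* If $w\notin C$ and $I$ or $O$ is empty, the right side is $0$ and the left side is $0$ by (6.1).
* If $(|I|,|O|)=(1,1)$, both are $0$.
* If $(2,1)$, then $O=\{j\}$, $I=\{j-1,j-2\}$. The left is $3\equiv1$; on the right only $i=j-1$ in the first count contributes, so it is $1$.
* If $(1,2)$, then $I=\{i_0\}$, $O=\{i_0+1,i_0+2\}$. The left is $1$; on the right only $i=i_0+1$ in the second count contributes, so it is $1$.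

By (6.3) this is exhaustive. $\square$

Check on the running example with the ordering $(1,2,2,2)$, so $C=\{1,3,5,0\}$. The only nonzero $T_{p,q}$ have $p=1$, $q=2$, and then $T_{1,2}=t$. The right side is $t^{1}\cdot t+t^{0}\cdot t^{-1}=t^2+t^6$. On the left, each $w\in\{0,1,3,4,5\}$ has exactly two differences $w-c_i$ in $Y=\{1,2,5,6\}$, and $w=2,6$ have three. The sides agree.

**Step 1: separate the variables.** For an entry $p$ of $M$ put
$$Z_p=Z_p(M)=\{\alpha\in D:\alpha\text{ full for }M,\ p-\alpha\in D\},\qquad \Theta_p=\Theta_p(M)=\{\alpha\in D:\alpha\text{ special at }p\text{ for }M\},$$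
with polynomials $\zeta_p=\sum_{\alpha\in Z_p}t^\alpha$ and $\theta_p=\sum_{\alpha\in\Theta_p}t^\alpha$. An $\alpha$ counted in $T_{p,q}$ has $p\in A_\alpha$ and $q\in S_\alpha$. Either it is full, and then it lies in $Z_q$; conversely each element of $Z_q$ is counted. Or it is special, and then at $p$; conversely, if $\alpha$ is special at $p$, then $q\in S_\alpha$ automatically. So $T_{p,q}=\zeta_q+\theta_p$. With $\kappa_p=\theta_p+\zeta_p^*$ we get $T_{d_i,d_{i+1}}+T^*_{d_{i+1},d_i}=\kappa_{d_i}+\kappa^*_{d_{i+1}}$, and Lemma 11.1 reads
$$\sum_i t^{c_i}\left(f+\kappa_{d_i}+\kappa^*_{d_{i+1}}\right)=0.$$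
Now collect the terms belonging to $d_i$, using $c_i=c_{i-1}+d_i$ and a shift of the index in the other sums. With
$$\lambda_p=t^p\kappa_p+\kappa_p^*=t^p\theta_p+\theta_p^*+\zeta_p+t^p\zeta_p^*\tag{11.1}$$
this gives
$$\sum_i t^{c_{i-1}}\left(f+\lambda_{d_i}\right)=0.\tag{11.2}$$

**Step 2: swap two neighbors.** The polynomial $\lambda_p$ depends on $M$ and its entry $p$, not on the ordering. Compare (11.2) for two orderings that begin $x,y$ and $y,x$ and otherwise agree: $(f+\lambda_x)+t^x(f+\lambda_y)=(f+\lambda_y)+t^y(f+\lambda_x)$. So for distinct entries $x,y$ of $M$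
$$(1+t^y)(f+\lambda_x)=(1+t^x)(f+\lambda_y).\tag{11.3}$$
Consequently
$$\lambda_x=\lambda_y=0\implies x=y\text{ as elements of }G,\tag{11.4}$$
because then $(t^x+t^y)f=0$, so $Y$ is invariant under translation by $x-y$, and (3.3) applies. Note that $\lambda_p=0$ if $Z_p=\Theta_p=\emptyset$.

So we want families in which many $Z_p$ are empty. If $Z_p$ is not empty, an $\alpha\in Z_p$ can be taken out of $p$ and given to any other entry. The next section collects such movable pieces until no more can be found.

## 12. Systems: pieces that can sit on any entry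

**Definition.** A *system of rank $j\ge0$* consists of $b_1,\dots,b_g,\varepsilon_1,\dots,\varepsilon_j\in D$ with $\sum b_i+\sum\varepsilon_l=0$ and $b_i+\varepsilon(L)\in D$ for all $i$ and all $L\subseteq[j]=\{1,\dots,j\}$, where $\varepsilon(L)=\sum_{l\in L}\varepsilon_l$. A *distribution* of it is given by a partition $[j]=L_1\sqcup\dots\sqcup L_g$ with parts possibly empty; we identify it with $M=(b_i+\varepsilon(L_i))_i\in\mathcal M$.

To see the words in use, again in $\mathbb Z_{19}$ with $D=\{1,\dots,6\}$: $b=(5,5,4,4)$, $\varepsilon_1=1$ is a system of rank 1, with distributions $(6,5,4,4)$, $(5,6,4,4)$, $(5,5,5,4)$, $(5,5,4,5)$. A rank 0 system is just a member of $\mathcal M$.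

**Each $\varepsilon_l$ is full.** For every distribution $M$,
$$\text{each }\varepsilon_l\text{ is full for }M.\tag{12.1}$$
If $l\in L_k$, then for $i\ne k$ we have $b_i+\varepsilon(L_i)+\varepsilon_l\in D$; these are $g-1\ge3$ entries in $A_{\varepsilon_l}(M)$, and (10.1) applies.

**Ranks are bounded.** If a value $\varepsilon$ occurred at least $n-1$ times among the $\varepsilon_l$, then
$$D\supseteq b_1+\langle\varepsilon\rangle=G,\tag{12.2}$$
which is false. So $j\le(n-2)|D|$.

**Two cases.** *Case X:* no element is special for any $M\in\mathcal M$; for instance $g\ge6$. *Case Y:* $g=4$ and some $d\in D$ is special for some $M\in\mathcal M$; fix such a $d$. In Case Y a *$d$-system* is a system such that $d$ is special at entry 1 for all its distributions. An *admissible* system is any system in Case X and a $d$-system in Case Y. Admissible systems of rank 0 exist; in Case Y order $M$ so that $d$ is special at its first entry.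

The next statement makes admissibility checkable:
$$\begin{aligned}&\text{(Case Y) if }d\text{ is special at entry 1 for one distribution with }L_1=\emptyset\text{ of a system,}\\ &\text{then the system is a }d\text{-system.}\end{aligned}\tag{12.3}$$

*Proof.* Let a target distribution $(L_i')$ be given. First move single $\varepsilon_l$'s among the entries 2, 3, 4 until every $l\in L_i'$, $i\in\{2,3,4\}$, is at entry $i$, leaving the $l\in L_1'$ where they are. Then move the $\varepsilon_l$, $l\in L'_1$, one at a time to entry 1. All intermediate families are distributions. We show that each move preserves "$d$ is special at entry 1".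

A move of the first type leaves entry 1, which is in $A_d$, and some other entry, which is not in $A_d$, unchanged. So $d$ stays special by (10.1), and it is special at entry 1.

A move of the second type takes $M=(m_1,m_i,w,w')$ to $(m_1+\varepsilon_l,m_i-\varepsilon_l,w,w')$, where we list entry 1, entry $i$ and the other two. As $d$ is special at entry 1 for $M$, we have $m_1+d\in D$ and $w-d\in D$; so $(m_1+d,m_i,w-d,w')\in\mathcal M$. By (12.1) for $M$, $m_i+\varepsilon_l\in D$ and $w'+\varepsilon_l\in D$. By (10.1) $\varepsilon_l$ is full for $(m_1+d,m_i,w-d,w')$, so $m_1+\varepsilon_l+d\in D$. Thus after the move entry 1 is in $A_d$, while $w\notin A_d$ is unchanged; so $d$ is special at entry 1. $\square$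

**Lemma 12.1.** Let an admissible system of rank $j$ and a distribution $M$ of it with $L_k=\emptyset$ be given, and suppose $Z_k(M)\ne\emptyset$. Then there is an admissible system of rank $j+1$. Moreover, for any $\alpha\in Z_k(M)$ (in Case Y provided $k\ne1$), replacing $b_k$ by $b_k-\alpha$ and adding $\varepsilon_{j+1}=\alpha$ gives such a system.

*Proof.* Let $\alpha\in Z_k(M)$; as entry $k$ of $M$ is $b_k$, we have $\pi=b_k-\alpha\in D$.

**Step 1: $\alpha$ is full for every distribution with $L_k=\emptyset$.** These are connected by moves of one $\varepsilon_l$ between two entries $\ne k$. Such a move leaves entry $k$ and at least one other entry unchanged, so two entries remain in $A_\alpha$ and fullness persists by (10.1). Hence $b_i+\varepsilon(L)+\alpha\in D$ for all $i\ne k$, $L\subseteq[j]$: put $L$ on entry $i$ and $[j]\setminus L$ on a third entry.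

**Step 2: the new data form a system.** The sum is $0$. For $i\ne k$ the conditions hold by Step 1 and the old system. For entry $k$, index sets containing $j+1$ give $\pi+\alpha+\varepsilon(L)=b_k+\varepsilon(L)\in D$. It remains to see $\pi+\varepsilon(L)\in D$ for $L\subseteq[j]$. Induct on $|L|$; $L=\emptyset$ is clear. Given $\pi+\varepsilon(L)\in D$ and $l\in[j]\setminus L$, choose distinct $i,i',i''\ne k$ and take the family with $k$-th entry $\pi+\varepsilon(L)$, $i$-th entry $b_i+\alpha$, $i'$-th entry $b_{i'}+\varepsilon([j]\setminus L)$, and all other entries equal to the corresponding $b$'s. Its entries are in $D$ and its sum is $0$, so it is in $\mathcal M$. Since $b_i+\alpha+\varepsilon_l\in D$ by Step 1 and $b_{i''}+\varepsilon_l\in D$, the element $\varepsilon_l$ is full for it by (10.1). So $\pi+\varepsilon(L)+\varepsilon_l\in D$. In Case X the proof is complete.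

**Step 3: admissibility in Case Y, $k\ne1$.** Take the old distribution with all of $[j]$ on one entry $i\ne1,k$ and move $\alpha$ from entry $k$ to entry $i$. The result is a distribution of the new system with $L_1=\emptyset$. Entry 1, in $A_d$, and the fourth entry, not in $A_d$, are unchanged. So $d$ is special at entry 1, and (12.3) applies.

**Step 4: a better $\alpha$ in Case Y, $k=1$.** We claim that some $\alpha'\in Z_1(M)$ has $b_1-\alpha'+d\in D$. Let $M=(b_1,m_2,m_3,m_4)$, $\alpha\in Z_1(M)$. If $b_1-\alpha+d\in D$, take $\alpha'=\alpha$. So suppose $b_1-\alpha+d\notin D$. For $i\in\{2,3,4\}$ let $w,w'$ be the other two $m$'s and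
$$M^{(i)}=(b_1-\alpha,m_i+\alpha,w,w')\in\mathcal M,$$
which is a member because $\alpha$ is full for $M$. The entries $b_1-\alpha,w,w'$ are not in $A_d(M^{(i)})$.

Suppose $A_d(M^{(i)})=\emptyset$. As $d$ is special at entry 1 for $M$, $w-d\in D$. In the zero-sum family $(d,w-d,b_1-\alpha,m_i+\alpha,w')$ the only good pair at $d$ is $\{d,w-d\}$. A member of a triangle lies in two good pairs, so the good pairs do not form a triangle; by Lemma 7.1 they form a star with at least three edges, and its center is $w-d$. Hence at least two of $b_1-\alpha,m_i+\alpha,w'$ lie in $A_{w-d}(M^{(i)})$. By (10.1) $w-d$ is full for $M^{(i)}$, so $w-d+w'\in D$, contradicting (10.2) for $M$.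

So $A_d(M^{(i)})=\{m_i+\alpha\}$ for $i=2,3,4$. That is, $m_i+\alpha+d\in D$, and $d$ is special there, so the entry $b_1-\alpha$ is in $S_d$: $b_1-\alpha-d\in D$. Next, $(d,b_1+m_2-d,m_3,m_4)\in\mathcal M$ by (10.2), and $m_3+\alpha,m_4+\alpha\in D$. So $\alpha$ is full for it, and $\gamma=\alpha+d\in D$. Since $m_i+\gamma\in D$ for $i=2,3,4$, $\gamma$ is full for $M$; and $b_1-\gamma\in D$; so $\gamma\in Z_1(M)$. Finally $b_1-\gamma+d=b_1-\alpha\in D$. Take $\alpha'=\gamma$.

**Step 5: admissibility in Case Y, $k=1$.** Use $\alpha'$ in place of $\alpha$; by Step 2 the new data form a system. Its distribution obtained from $M$ by moving $\alpha'$ from entry 1 to entry 2 has $L_1=\emptyset$, first entry $b_1-\alpha'\in A_d$, and unchanged entries 3, 4 not in $A_d$. So $d$ is special at entry 1, and (12.3) applies. $\square$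

## 13. Systems of maximal rank, and $7d=0$

By (12.2) there is an admissible system of maximal rank $j$. By Lemma 12.1, $Z_k(M)=\emptyset$ whenever $M$ is a distribution of it with $L_k=\emptyset$. In Case X all $\Theta_k(M)$ are empty. In Case Y $d$ is special at entry 1, so $\Theta_k(M)=\emptyset$ for $k\ne1$ by the consequence of (10.3). So
$$\lambda_k=0\text{ whenever }L_k=\emptyset\quad(\text{and }k\ne1\text{ in Case Y}).\tag{13.1}$$
Put all of $[j]$ on entry 1: (11.4) gives $b_2=\dots=b_g$. In Case X, putting all of $[j]$ on entry 2 gives also $b_1=b_3$. Hence, for *every* admissible system of maximal rank,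
$$\text{in Case X all }b_k\text{ are equal},=:v;\qquad\text{in Case Y }b_2=b_3=b_4=:v.\tag{13.2}$$

**Step 1: $j\ge1$ is impossible.** The purpose is to compute $\lambda_2$ for a distribution with one piece on entry 2, and to read off $Y$. Let $\varepsilon=\varepsilon_1$, and let $M$ be the distribution with $\varepsilon_1$ on entry 2 and all other $\varepsilon_l$ on entry 1. Entry 2 is $x=v+\varepsilon$, entries 3 and 4 are $v$, $\lambda_3=0$ and $\Theta_2(M)=\emptyset$. Also $\varepsilon\in Z_2(M)$, by (12.1) and $x-\varepsilon=v\in D$.

Let $\alpha\in Z_2(M)$. The data with $b_2$ replaced by $v+\varepsilon$ and with only $\varepsilon_2,\dots,\varepsilon_j$ form an admissible system of rank $j-1$: its distributions are the distributions of the old system with $\varepsilon_1$ on entry 2. Now $M$ is a distribution of it with $L_2=\emptyset$. By Lemma 12.1 with $k=2$ there is an admissible system of rank $j$ with second base element $v+\varepsilon-\alpha$ and third $v$. It has maximal rank, so (13.2) gives $v+\varepsilon-\alpha=v$, that is, $\alpha=\varepsilon$. So $Z_2(M)=\{\varepsilon\}$,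 and (11.1) gives
$$\lambda_2=t^\varepsilon+t^{x}t^{-\varepsilon}=t^\varepsilon+t^v.$$
We have $\varepsilon\ne v$, since $v+\varepsilon\in D$ while $2v\notin D$ by (5.1) for entries 3 and 4. Now (11.3) for entries 2 and 3 is $(1+t^v)(f+t^\varepsilon+t^v)=(1+t^{v+\varepsilon})f$. Collecting $f$ gives $t^v(1+t^\varepsilon)f=(1+t^v)(t^\varepsilon+t^v)$, and dividing by $t^v$,
$$(1+t^\varepsilon)f=1+t^v+t^{\varepsilon-v}+t^\varepsilon.\tag{13.3}$$
By (3.1) $\varepsilon$ generates $G$, so we may apply an automorphism of $G$ and assume $\varepsilon=1$. Write $f(s)=[s\in Y]$. By (13.3), $f(s)\ne f(s-1)$ exactly at those $s$ with odd coefficient in $1+t^v+t^{1-v}+t$; call such $s$ a change. Note $v\notin\{0,1\}$, $f(0)=0$, $f(1)=1$.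

*If $2v=1$:* the two middle terms cancel, changes occur only at $0$ and $1$, and $Y=G\setminus\{0\}$. But $2v\notin Y\cup\{0\}$ by (5.1), a contradiction.

*Otherwise* changes occur at the four distinct points $0,1,v,1-v$. Represent $v\in[2,n-1]$; then $1-v$ is represented by $n+1-v\in[2,n-1]$. Since $f(v)=1$ and there is a change at $v$, $f(v-1)=0$. As $f(1)=1$, some change lies in $[2,v-1]$, and it can only be $n+1-v$. So on $1,\dots,n-1$ we have $f=1$ exactly on $[1,k]\cup[n-k,n-1]$ with $k=n-v$. Thus $Y=\{\pm1,\dots,\pm k\}$, $1=\varepsilon\in D$ and $-k=v\in D$. If $i\in D$ with $1\le i<k$, then $i+1\in Y$, and $-(i+1)\notin D$ by (2.1), because $1+i-(i+1)=0$; so $i+1\in D$. Hence $k\in D$, contradicting $-k\in D$. This is the tournament argument of Section 2 on an interval.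

So $j=0$.

**Step 2: Case X is impossible.** All entries of $M$ equal $v$, so $gv=0$. By (3.1) $v$ has order $n$, so $n\mid g$. With $g\le n$ this gives $g=n$, which is odd, contradicting (5.2).

**Step 3: Case Y.** Here $g=4$, $M=(u,v,v,v)$, $d$ is special at $u$, and $Z_k(M)=\emptyset$ for all $k$. Put $e=v-d$; it is in $D$ since $d$ is special at $u$. By (10.2) and the text before it, the good pairs of $(d,e,u,v,v)$ are exactly those within $\{d,e,u\}$. So
$$d+u,\ e+u,\ d+e=v\in D,\qquad d+v,\ e+v\notin D.\tag{13.4}$$
If $\alpha\in D$ and $\alpha+v\in D$, then three entries of $M$ are in $A_\alpha$, so $\alpha$ is full for $M$ by (10.1); since the $Z_k(M)$ are empty,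
$$\alpha\in D,\ \alpha+v\in D\implies v-\alpha\notin D\ \text{ and }\ u-\alpha\notin D.\tag{13.5}$$

*The family $M_1=(d,u+e,v,v)$.* By (13.4) it is in $\mathcal M$. $A_e(M_1)$ contains the first entry $d$ and not $v$, so $e$ is special at the first entry, and $\Theta_2(M_1)=\Theta_3(M_1)=\emptyset$ by the consequence of (10.3). If $\alpha\in Z_3(M_1)$, then $\alpha+v\in D$ by fullness and $v-\alpha\in D$, against (13.5). If $\alpha\in Z_2(M_1)$, then $\alpha+v\in D$ by fullness, $u+e-\alpha\in D$, and $(d,u+e-\alpha,v+\alpha,v)\in\mathcal M$. Again $e+d\in D$ and $e+v\notin D$, so $e$ is special at the first entry for this family, and its second entry is in $S_e$: $(u+e-\alpha)-e=u-\alpha\in D$, against (13.5). So $\lambda_2=\lambda_3=0$ for $M_1$, and (11.4) gives $u+e=v$, that is, $u=d$.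

*The family $M_2=(e,u+d,v,v)$.* By (13.4) it is in $\mathcal M$. $A_d(M_2)$ contains the first entry $e$ and not $v$, so $d$ is special at the first entry and $\Theta_2(M_2)=\Theta_3(M_2)=\emptyset$. If $\alpha\in Z_3(M_2)$, then $\alpha+v,v-\alpha\in D$, against (13.5). If $\alpha\in Z_2(M_2)$, then $\alpha+v\in D$ and $(e,u+d-\alpha,v+\alpha,v)\in\mathcal M$; as $d+e\in D$, $d+v\notin D$, the element $d$ is special at its first entry, and $(u+d-\alpha)-d=u-\alpha\in D$, against (13.5). So $\lambda_2=\lambda_3=0$ for $M_2$, and (11.4) gives $u+d=v$.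

Hence $v=2d$ and $0=u+3v=d+6d=7d$. As $d$ generates $G$ and $n>1$, we get $n=7$, contradicting $7\nmid n$. This proves Theorem 1. $\blacksquare$

The running example is exactly this last family: $d=u=1$, $v=2$, $M=(1,2,2,2)$, and $e=1$.

## 14. Arbitrary groups of odd order, and partners other than $\mathbf e$

For a finite multiplicative group $G$ and $V\subseteq G$, property (P) is read with $sV$ in place of $s+V$.

**Theorem 3.** Let $G$ be a finite (multiplicative) group of odd order. If $7\nmid|G|$, then $V$ satisfies (P) iff $1\notin V=V^{-1}$. If $7\mid|G|$, some $V\ne V^{-1}$ satisfies (P).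

*Proof.* If $1\notin V=V^{-1}$, then "$x\to y$ iff $x^{-1}y\in V$" is a simple graph, and the handshake of Proposition 1.2 gives (P). Conversely let $V$ satisfy (P) and $7\nmid|G|$. Singletons give $1\notin V$. Suppose $d\in V$ and $d^{-1}\notin V$. Then $V\cap\langle d\rangle$ satisfies (P) in $\langle d\rangle$, as for subgroups in Section 3. This is a cyclic group of odd order prime to 7, and $V\cap\langle d\rangle$ is not symmetric, contradicting Theorem 1 with Lemma 1.1.

If $7\mid|G|$, Cauchy's theorem gives $h$ of order 7. Let $V=\{h,h^2\}$; then $h^{-1}\notin V$. An odd $S$ meets some left coset $x\langle h\rangle$ in an odd set $xT$, $T\subseteq\langle h\rangle$. By Lemma 2.2 some $a\in T$ has $|T\cap aV|$ even, and $S\cap xaV=x(T\cap aV)$. $\square$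

For the last statement identify $w\in\mathbb F_2^n$ with $w(t)=\sum w_it^i\in R=\mathbb F_2[t]/(1+t^n)$; cyclic convolution $w*s$ is the product in $R$.

**Corollary 4.** Let $n$ be odd, $7\nmid n$, and let $w\in\mathbb F_2^n$ have $\gcd(w(t),1+t^n)=1+t$. Then $v$ and $w$ work together iff $v=w*s$ for some symmetric $s$ with zero $0$-th coordinate.

For instance $n=5$, $w=1+t$, $s=t+t^4$ give $v=(1+t)(t+t^4)=1+t+t^2+t^4$: the vectors $(1,1,1,0,1)$ and $(1,1,0,0,0)$ work together.

*Proof.* **Step 1: $w$ is a unit in the even-weight ideal.** Let $R_0\subset R$ be the ideal of even-weight elements, that is, the multiples of $1+t$, and $\Phi=1+t+\dots+t^{n-1}$. As $n$ is odd, the derivative $nt^{n-1}=t^{n-1}$ is prime to $1+t^n=(1+t)\Phi$, which is therefore squarefree. By the Chinese remainder theorem $R\cong\mathbb F_2[t]/(1+t)\times\mathbb F_2[t]/(\Phi)$, and $R_0$ is the second factor. Its identity is $\mathbf e(t)$, since $\mathbf e(t)$ has even weight $n-1$ and $\mathbf e(t)=\Phi+1\equiv1$ mod $\Phi$. The hypothesis says that $w\in R_0$ and that $w$ is prime to $\Phi$, so $w$ is a unit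 of $R_0$. In particular $wR=w\mathbf eR=wR_0=R_0$.

**Step 2: odd weight.** If $v$ has odd weight, $x=(1,\dots,1)$ shows that $v,w$ do not work together; moreover $v\ne w*s$ for every $s$, since $w*s$ has even weight.

**Step 3: reduce $w$ to $\mathbf e$.** Let $v\in R_0$ and $r=vw^{-1}\in R_0$, so $v=wr$. With $X(t)=\sum x_it^{-i}$, the coefficient of $t^k$ in $v(t)X(t)$ is $\sum_i x_iv_{i+k}=v\cdot\sigma^kx$. So $v,w$ work together iff for each $X\in R$ some coefficient position vanishes in both $wX$ and $vX=r\cdot wX$. As $X$ ranges over $R$, $wX$ ranges over $R_0$, and so does $\mathbf eX$; also $rX=r\cdot\mathbf eX$. Hence $v,w$ work together iff for each $y\in R_0$ some position vanishes in both $y$ and $ry$, iff $r$ and $\mathbf e$ work together, iff (Theorem 1) $r$ is symmetric with zero constant coefficient. In that case $v=w*r$ is of the required form.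

**Step 4: the converse.** Suppose $v=w*s$ with $s$ symmetric and zero constant coefficient. Then $v$ has even weight, so $v\in R_0$. The nonzero indices pair up as $i,-i$, so $s$ has even weight, $s\in R_0$, and $s=vw^{-1}=r$. So $r$ is symmetric with zero constant coefficient, and $v,w$ work together by Step 3. $\square$
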